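\title{Instantons and closed trajectories of closed one-forms:\\ counting functions of arbitrarily fast growth}

\begin{abstract}
Let $X$ be a vector field on a closed manifold with hyperbolic rest points, transverse stable and unstable manifolds, nondegenerate closed trajectories, and a closed one-form $\omega$ that is negative on $X$ away from the rest points. Counting with signs the instantons between two rest points, or the closed trajectories, of $\omega$-length less than $R$ gives two functions of $R$. We show that these functions need not have exponential growth. For every $n\ge 4$ and every prescribed sequence there are a Morse closed one-form and a Riemannian metric on $S^{n-1}\times S^1$ whose gradient field has two rest points and whose two counting functions jump by more than the prescribed amounts infinitely often. The mechanism is a $C^\infty$-small perturbation that coils an arc of an unstable manifold many times around a stable manifold of codimension two. In dimension at most two the instanton count is bounded by $2$ and the count of closed trajectories grows at most linearly.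
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Two counting functions}

Let $M$ be a closed smooth manifold of dimension $n$ and $X$ a smooth vector field on $M$. For a rest point $x$ of $X$, the unstable manifold $W^u(x)$ and the stable manifold $W^s(x)$ consist of the points whose trajectories converge to $x$ in backward and in forward time, and $\operatorname{ind}(x)=\dim W^u(x)$. A \emph{closed trajectory} is a nonconstant periodic trajectory together with a period, taken modulo shift of the parametrization. The period need not be minimal, so every iterate of a closed trajectory is again a closed trajectory. The \emph{multiplicity} $p(\theta)$ is the largest $p\ge1$ such that $\theta$ is a $p$-fold iterate, and the \emph{return map} $P_\theta$ is the germ of diffeomorphism of a hypersurface transverse to $\theta$ obtained by following the flow once along the whole of $\theta$. We consider the following conditions.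
\begin{itemize}
\item[(H)] All rest points of $X$ are hyperbolic.
\item[(L)] $X$ admits a \emph{Lyapunov form}: a real closed one-form $\omega$ with $\omega(X)<0$ at every point that is not a rest point.
\item[(MS)] For any two rest points $x,y$, the manifolds $W^u(x)$ and $W^s(y)$ intersect transversally.
\item[(NCT)] Every closed trajectory $\theta$, iterates included, is nondegenerate: $1$ is not an eigenvalue of $dP_\theta$.
\end{itemize}
The basic example for (H) and (L) is $X=-\operatorname{grad}\omega$, minus the metric dual of a closed one-form $\omega$ that is Morse, that is, locally the differential of a function with nondegenerate critical points.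

Assume the four conditions, and fix a Lyapunov form $\omega$ and orientations $\mathcal O$ of the unstable manifolds. Let $x,y$ be rest points with $\operatorname{ind}(x)-\operatorname{ind}(y)=1$. An \emph{instanton} from $x$ to $y$ is a trajectory from $x$ to $y$, up to reparametrization. Along it (MS) gives an exact sequence
\[
0\to\mathbb R X\to TW^u(x)\to TM/TW^s(y)\to0 .
\]
The normal bundle of $W^s(y)$ is oriented by continuity from its fiber $T_yW^u(y)$ at $y$, so $\mathcal O$ orients all three terms, and the sign of the instanton records whether these orientations are compatible. Another convention changes the signs of all instantons from $x$ to $y$ at once, which affects nothing below. For a homotopy class $\hat\alpha$ of paths from $x$ to $y$ (rel endpoints) let $\mathbb I^{X,\mathcal O}_{x,y}(\hat\alpha)\in\mathbb Z$ be the signed number of instantons in $\hat\alpha$. For a free homotopy class $\hat\theta$ of closed curves let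
\[
\mathbb Z^X(\hat\theta)=\sum_{\theta}\frac{\epsilon(\theta)}{p(\theta)}\in\mathbb Q,\qquad \epsilon(\theta)=\operatorname{sign}\det(\mathrm{Id}-dP_\theta),
\]
the sum running over the closed trajectories in $\hat\theta$. The \emph{level} of a class is $\omega(\hat\alpha)=-\int_\alpha\omega$, respectively $\omega(\hat\theta)=-\int_\theta\omega$, for any representative. By (L) the level is positive when the class contains a trajectory; it is the length of the trajectory as measured by $\omega$. The two counting functions are
\[
I^{X,\mathcal O}_{x,y}(R)=\sum_{\omega(\hat\alpha)<R}\mathbb I^{X,\mathcal O}_{x,y}(\hat\alpha),\qquad Z^X(R)=\sum_{\omega(\hat\theta)<R}\mathbb Z^X(\hat\theta),\qquad R\in\mathbb R .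
\]
For each $R$ only finitely many terms are nonzero. Thus both are step functions, and the \emph{jump} at $R$, the limit from the right minus the value at $R$, is the sum of the terms of level exactly $R$. A function $\varphi:\mathbb R\to\mathbb R$ has \emph{exponential growth} if there are constants $C_1,C_2$ with $|\varphi(R)|<C_1e^{C_2R}$ for all $R$.

The following question is posed in \cite{BH}; part (a) was formulated by Novikov for $X=-\operatorname{grad}\omega$ with $\omega$ a Morse closed one-form, when this field has the four properties.

\medskip
\noindent\textbf{Question.} \emph{\textup{(a)} Does $I^{X,\mathcal O}_{x,y}$ have exponential growth? \textup{(b)} Does $Z^X$ have exponential growth?}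

\subsection{Why one would expect a positive answer}

Exponential growth is the condition that turns a counting function into a convergent Dirichlet series. If a step function $A$ vanishes for $R\le0$, has jumps $c_i$ at levels $R_i$, and satisfies $|A(R)|<C_1e^{C_2R}$, then $\sum_{R_i<R}c_ie^{-sR_i}=A(R)e^{-sR}+s\int_0^RA(t)e^{-st}\,dt$ converges as $R\to\infty$ for every $s>C_2$.

The simplest cases have exponential growth. If $\omega$ is exact, all paths from $x$ to $y$ have the same level, so $I^{X,\mathcal O}_{x,y}$ has at most one jump, and there are no closed trajectories. To treat the opposite case we record two elementary facts that serve throughout the paper.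

\begin{lemma}\label{lem:lyap}
Let $A\subset M$ be compact, with finitely many rest points, and let $F$ be a smooth real function near $A$ with $dF(X)>0$ away from the rest points. A forward or backward half-trajectory contained in $A$ converges to a rest point.
\end{lemma}

\begin{proof}
$F$ is monotone and bounded along the half-trajectory, hence constant on its limit set. The limit set is invariant, so it consists of rest points, and it is connected.
\end{proof}

Let $F:M\to\mathbb R/c\mathbb Z$ be smooth with $dF(X)>0$ away from the rest points, and let $N$ be a level set of $F$ containing no rest point. Then $N$ is a closed hypersurface transverse to $X$, and the first return map $f$ is an injective local diffeomorphism from an open subset $\operatorname{dom}f\subset N$ to $N$. The \emph{degree} of a closed curve $\theta$ is the integer $\frac1c\int_\theta dF$. For a fixed point $z$ of $f^k$ let $\theta_z$ be the closed trajectory that runs from $z$ to $f^k(z)=z$.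

\begin{lemma}\label{lem:section}
Every closed trajectory has degree $k\ge1$ and equals $\theta_z$ for exactly $k/p(\theta)$ fixed points $z$ of $f^k$, at each of which $f^k$ is its return map. Hence \textup{(NCT)} holds if and only if all fixed points of all $f^k$ are nondegenerate, and if $f^k$ then has finitely many fixed points, every class $\hat\theta$ of degree $k$ satisfies
\[
\mathbb Z^X(\hat\theta)=\frac1k\sum_{f^k(z)=z,\ \theta_z\in\hat\theta}\operatorname{sign}\det(1-df^k_z).
\]
\end{lemma}

\begin{proof}
A lift of $F$ increases strictly along $\theta$, by $ck$ in one period. So $k\ge1$, and $\theta$ crosses $N$ exactly $k$ times per period, at $k/p(\theta)$ distinct points. These are the fixed points $z$ of $f^k$ with $\theta_z=\theta$. The contribution of $\theta$ to the right-hand side is $\frac1k\cdot\frac{k}{p(\theta)}\epsilon(\theta)$.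
\end{proof}

\begin{example}\label{ex:susp}
Let $f$ be a diffeomorphism of a closed manifold $N$ with nondegenerate periodic points, and let $X=\partial_s$, $\omega=-ds$ on the mapping torus $N\times[0,1]/(z,1)\sim(f(z),0)$. By Lemma~\ref{lem:section} and the Lefschetz fixed point formula, the jump of $Z^X$ at $R=k$ is $\frac1k\sum_i(-1)^i\operatorname{tr}\bigl(f^k_*|H_i(N;\mathbb R)\bigr)$. Its absolute value is at most $b\rho^k$, where $b$ is the total Betti number of $N$ and $\rho$ is the spectral radius of $f_*$. So $Z^X$ has exponential growth, however many periodic points $f$ has: the signs force the excess to cancel.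
\end{example}

One might guess that the signed counts are always governed by powers of a fixed matrix in this way. With rest points, however, the return map is only partly defined, and the pieces of unstable manifolds that it transports have boundary. The signed intersection number of a disc with a submanifold of complementary dimension depends on how the boundary of the disc links the submanifold, and homology does not control this linking.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $n\ge4$ and let $(N_j)_{j\ge1}$ be any sequence of positive numbers. There are a closed $n$-manifold $M\cong S^{n-1}\times S^1$, a Morse closed one-form $\omega$ and a Riemannian metric on $M$ such that $X=-\operatorname{grad}\omega$ satisfies \textup{(H)}, \textup{(L)} with the form $\omega$, \textup{(MS)} and \textup{(NCT)}, has exactly two rest points $x,y$, with $\operatorname{ind}x=3$ and $\operatorname{ind}y=2$, and for suitable constants $\Lambda>0$, $\lambda_0\in\mathbb R$: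
\begin{itemize}
\item the jump of $I^{X,\mathcal O}_{x,y}$ at $R=2\Lambda(j+1)+\lambda_0$ has absolute value $>N_j$ for infinitely many $j$;
\item the jump of $Z^X$ at $R=2\Lambda k$ has absolute value $>N_k$ for infinitely many $k$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:no}
Both parts of the Question have a negative answer in every dimension $n\ge4$, also for $X=-\operatorname{grad}\omega$ with $\omega$ a Morse closed one-form. For the field $X$ of Theorem~\ref{thm:main} with $N_j=e^{j^2}$, neither counting function has exponential growth, whichever Lyapunov form of $X$ is used to define the levels.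
\end{corollary}

\begin{proof}
If $|\varphi(R)|<C_1e^{C_2R}$ for all $R$, the jump of $\varphi$ at $R$ is at most $2C_1e^{|C_2|(|R|+1)}$ in absolute value. At levels that depend linearly on $j$ this is smaller than $e^{j^2}$ for large $j$. Let $\omega'$ be another Lyapunov form of $X$. Since $H^1(M;\mathbb R)=\mathbb R$ and $\omega$ is not exact, $\omega'=s\omega+dG$ for a real number $s$ and a function $G$. The field $X$ has a closed trajectory $\theta$, and both $-\int_\theta\omega$ and $-\int_\theta\omega'$ are positive, so $s>0$. The levels for $\omega'$ are $s\,\omega(\hat\theta)$ and $s\,\omega(\hat\alpha)+G(x)-G(y)$, so the same jumps occur, again at levels linear in $j$.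
\end{proof}

In low dimensions the expected answer is correct.

\begin{theorem}\label{thm:low}
If $\dim M\le2$, then both counting functions have exponential growth: $|I^{X,\mathcal O}_{x,y}|\le2$, and $Z^X$ grows at most linearly.
\end{theorem}

We make no claim for $\dim M=3$. Section~\ref{sec:helix} shows the mechanism behind Theorem~\ref{thm:main} in a model, and Sections~\ref{sec:box}--\ref{sec:end} carry out the proof. Section~\ref{sec:low} proves Theorem~\ref{thm:low} and uses only Lemmas~\ref{lem:lyap} and~\ref{lem:section}.

\section{The mechanism: a helix around the stable manifold}\label{sec:helix}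

Take $n=4$, a circle-valued function $F$ increasing along $X$, and rest points $x,y$ of indices $3$ and $2$ joined by a trajectory. Level sets of $F$ are three-dimensional. Trajectories that leave $x$ close to the connecting one pass near $y$ and then follow $W^u(y)$. So in a level set just beyond $y$ the manifold $W^u(x)$ appears as a surface whose boundary is the curve cut out by $W^u(y)$. The manifold $W^s(y)$ is two-dimensional and also cuts out a curve.

Suppose that, after some turns around the circle, an arc of the boundary curve lies on the curve cut out by $W^s(y)$. This violates (MS), and we look at one way of removing the violation. In coordinates $(t,\tau,\eta)$ on the level set let the curve of $W^s(y)$ be the axis $\{\tau=\eta=0\}$ and let the surface be the half-plane $\{(t,\sigma,0):\sigma>0\}$, with $t$ in an interval $J$. Move the half-plane by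
\[
\kappa_\delta(t,\tau,\eta)=(t,\ \tau+\delta\cos\lambda t,\ \eta+\delta\sin\lambda t).
\]
Its boundary becomes a helix of radius $\delta$ around the axis, with projection $\Gamma(t)=\delta(\cos\lambda t,\sin\lambda t)$ to the $(\tau,\eta)$-plane (Figure~\ref{fig:helix}). The moved half-plane meets the axis where $\sigma+\delta\cos\lambda t=0$ and $\sin\lambda t=0$. As $\sigma>0$, this means $\cos\lambda t=-1$ and $\sigma=\delta$: one point for each turn of the helix. The Jacobian of $(\sigma,t)\mapsto(\sigma+\delta\cos\lambda t,\delta\sin\lambda t)$ is $\delta\lambda\cos\lambda t=-\delta\lambda$ at each of them. We obtain about $|J|\lambda/2\pi$ instantons from $x$ to $y$, all of the same sign. For a full plane, $\sigma\in\mathbb R$, the points with $\cos\lambda t=+1$ would give as many solutions of the opposite sign; the boundary removes them. The $C^k$-size of the perturbation is of order $\delta\lambda^k$, while the number of solutions does not depend on $\delta$. So we may fix $\lambda$ as large as we like and then let $\delta\to0$.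

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[->,gray] (-1.8,0)--(3.2,0) node[right,black]{$\tau$};
\draw[->,gray] (0,-1.4)--(0,1.4) node[above,black]{$\eta$};
\draw[thick] (0,0) circle (1);
\draw (60:1)--(2.7,0.866);
\draw (150:1)--(2.7,0.5);
\draw (210:1)--(2.7,-0.5);
\draw (300:1)--(2.7,-0.866);
\draw[very thick] (-1,0)--(2.7,0);
\fill (0,0) circle (0.06);
\fill (-1,0) circle (0.04);
\node[above left] at (135:1) {$\Gamma$};
\end{tikzpicture}
\caption{The coiled half-plane, projected along the axis $\{\tau=\eta=0\}$ (central dot). For each $t$ the half-plane contains a ray parallel to the positive $\tau$-axis that starts at the point $\Gamma(t)$ of the circle of radius $\delta$. The ray meets the axis only when it starts at the leftmost point, once per turn, and it always sweeps across the axis downward.}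
\label{fig:helix}
\end{figure}

The same helix creates closed trajectories. A trajectory that arrives at small distance $r$ from $W^s(y)$ passes near $y$ and leaves close to $W^u(y)$, near the point of the boundary curve whose parameter $t$ is given by the direction of arrival. It comes back near the point $\Gamma(t)$ of the helix. The condition that it closes up will take the form $G(r,t)=\Gamma(t)$, where $G(0,t)=0$ and $r\mapsto G(r,t)$ moves into the lower half-plane. In the model case $G(r,t)=(0,-r)$ the solutions are $\sin\lambda t=-1$, $r=\delta$, again one per turn, and the Jacobian of $G-\Gamma$ with respect to $(r,t)$ is $\delta\lambda\sin\lambda t=-\delta\lambda$ at each of them. In the proof $G$ is only continuous up to $r=0$, and the count becomes a winding number.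

The helix winds around a submanifold of codimension two and advances in a direction tangent to it. So the level set must have dimension at least three, which is where $n\ge4$ enters.

Three difficulties separate the model from the theorem.
\begin{enumerate}
\item The degenerate position must be available after arbitrarily many turns and arbitrarily $C^\infty$-close to any field under consideration. We build a family of fields $X_h$ with a common closed trajectory, and a sequence of small windows accumulating on its stable manifold, such that the degenerate position occurs after $l+1$ returns as soon as the parameter $h$ is the identity on the $l$-th window (Sections~\ref{sec:box}--\ref{sec:itin}).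
\item The new trajectories must not be canceled by others of the same level. We show that the others contribute numbers that are fixed before $\lambda$ is chosen (Section~\ref{sec:coil}).
\item The large jumps must occur for infinitely many levels of one field with (MS) and (NCT). This follows from the Baire category theorem, since each count is locally constant among generic parameters (Sections~\ref{sec:generic} and~\ref{sec:end}).
\end{enumerate}

\section{A box with two rest points}\label{sec:box}

From now on $n\ge4$. We need a piece of gradient flow that is vertical near its boundary, contains the pair $x,y$, and is symmetric enough for the passage near $y$ to be described by two scalar functions.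

Let $(u,v,s)\in\mathbb R^2\times\mathbb R^{n-3}\times\mathbb R$, $\hat r=|(u,v)|$, $r=|u|$, and
\[
F=s-e(s)\gamma_1(\hat r)+\tfrac C2\,\gamma_2(\hat r)\gamma_3(s)\bigl(|u|^2-|v|^2\bigr).
\]
The second term creates two critical points on the $s$-axis; the third makes $u$ expand and $v$ contract at equal rates near them. The ingredients are as follows.
\begin{itemize}
\item $e\in C_c^\infty(-1,1)$ is odd, and for some $a\in(0,1)$ we have $e'>1$ on $(-a,a)$, $e'<1$ for $|s|>a$, and $e''(a)<0$. (Take $e'$ even, with compact support and $\int_0^1e'=0$.) In particular $e'(\pm a)=1$ and $e(a)>a$.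
\item $\gamma_1=1$ on $[0,1]$, $\gamma_1=0$ on $[2,\infty)$; $\gamma_2=1$ on $[0,2]$, $\gamma_2=0$ on $[3,\infty)$.
\item $C>\sup|e|\cdot\sup|\gamma_1'(\hat r)/\hat r|$, and $\Lambda>2+18C$.
\item $\gamma_3$ is even, $\gamma_3=1$ on $[-1,1]$, $\gamma_3=0$ for $|s|\ge\Lambda-1$, and $|\gamma_3'|\le2/(\Lambda-2)$.
\end{itemize}
The $\gamma_i$ are smooth with values in $[0,1]$. Thus $F=s$ if $\hat r\ge3$ or $|s|\ge\Lambda-1$. Let $U=\{\hat r\le4\}\subset\mathbb R^{n-1}$. The \emph{box} is $U\times[-\Lambda,\Lambda]$ with the Euclidean gradient field $X=\operatorname{grad}F$, which equals $\partial_s$ for $\hat r\ge3$ and near the top and the bottom. Differentiating $F$, we see that along the flow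
\begin{equation}\label{eq:rates}
\dot u=(\alpha+C\gamma_2\gamma_3)\,u,\qquad\dot v=(\alpha-C\gamma_2\gamma_3)\,v,\qquad \alpha=-e\,\frac{\gamma_1'}{\hat r}+\frac C2\,\gamma_3\,\frac{\gamma_2'}{\hat r}\,\bigl(|u|^2-|v|^2\bigr),
\end{equation}
where $\alpha$ is smooth and vanishes for $\hat r\le1$. So the sets $\{u=0\}$, $\{v=0\}$ and the directions of $u$ and $v$ are preserved, and the flow commutes with $O(2)\times O(n-3)$. In the \emph{core} $\{\hat r\le1,\ |s|\le1\}$ the equations decouple:
\begin{equation}\label{eq:core}
\dot u=Cu,\qquad\dot v=-Cv,\qquad\dot s=1-e'(s).
\end{equation}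

\begin{lemma}\label{lem:crit}
$F$ has exactly two critical points, $x=(0,0,a)$ and $y=(0,0,-a)$. They are nondegenerate, $\operatorname{ind}x=3$, $\operatorname{ind}y=2$, and $F(x)<0<F(y)$.
\end{lemma}

\begin{proof}
On $\{\hat r\le2,|s|\le1\}$ we have $\nabla_{(u,v)}F=C(u,-v)-e\gamma_1'\,(u,v)/\hat r$, which by the choice of $C$ vanishes only for $(u,v)=0$; and $\partial_sF(0,0,s)=1-e'(s)$ vanishes only for $s=\pm a$. Near any other point $e\gamma_1=0$, so $\partial_sF\ge1-\frac C2\cdot\frac2{\Lambda-2}\cdot9>\frac12$. By \eqref{eq:core} the Hessian at $(0,0,\pm a)$ is $C$ on $u$, $-C$ on $v$, and $-e''(\pm a)$ on $s$; the last is positive at $x$ and, $e''$ being odd, negative at $y$. Finally $F(x)=a-e(a)=-F(y)$.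
\end{proof}

By Lemma~\ref{lem:lyap}, a trajectory in the box leaves through the top unless it converges to $x$ or $y$, and likewise backward with the bottom. We identify top and bottom with $U$. In the next lemma the stable and unstable manifolds are those of the flow in the box; see Figure~\ref{fig:box}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (-3,-2) rectangle (3,2);
\draw[->] (0,-2)--(0,-1.2); \draw (0,-1.2)--(0,-0.5);
\draw[->] (0,0.5)--(0,-0.05); \draw (0,-0.05)--(0,-0.5);
\draw[->] (0,0.5)--(0,1.3); \draw (0,1.3)--(0,2);
\draw[thick,->] (0,-0.5)--(0.7,-0.5);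
\draw[thick] (0.7,-0.5) .. controls (1.6,-0.5) and (1.8,0.5) .. (1.8,2);
\draw[thick,->] (-1.8,-2) .. controls (-1.8,-0.5) and (-1.6,0.5) .. (-0.7,0.5);
\draw[thick] (-0.7,0.5)--(0,0.5);
\draw[line width=2pt] (0,2)--(1.8,2); \node[above] at (0.9,2) {$D$};
\draw[line width=2pt] (-1.8,-2)--(0,-2); \node[below] at (-0.9,-2) {$B$};
\fill (0,0.5) circle (0.06) node[right]{$x$};
\fill (0,-0.5) circle (0.06) node[left]{$y$};
\fill (1.8,2) circle (0.07) node[above right]{$\partial D$};
\fill (-1.8,-2) circle (0.07) node[below left]{$\partial B$};
\node at (2.3,0) {$W^u(y)$}; \node at (-2.3,0) {$W^s(x)$};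
\node[right] at (3,-2) {$|u|$}; \node[left] at (-3,2) {$|v|$};
\end{tikzpicture}
\caption{The box, schematically. The right half is a half-plane in $\{v=0\}$ with horizontal coordinate $|u|$; the left half is a half-plane in $\{u=0\}$ with horizontal coordinate $|v|$; the vertical coordinate is $s$. At the top, $W^u(x)$ is the disc $D$ and $W^u(y)$ is its boundary; at the bottom, $W^s(y)$ is the disc $B$ and $W^s(x)$ is its boundary.}
\label{fig:box}
\end{figure}

\begin{lemma}\label{lem:slices}
There is $r_0\in(0,3)$ such that $W^u(x)$ and $W^u(y)$ meet the top in
\[
D=\{v=0,\ |u|<r_0\}\qquad\text{and}\qquad\partial D=\{v=0,\ |u|=r_0\},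
\]
and $W^s(y)$ and $W^s(x)$ meet the bottom in
\[
B=\{u=0,\ |v|<r_0\}\qquad\text{and}\qquad\partial B=\{u=0,\ |v|=r_0\}.
\]
The only nonconstant trajectory in the box between rest points is the segment of the axis from $x$ to $y$, and along it $W^u(x)$ and $W^s(y)$ are transverse.
\end{lemma}

\begin{proof}
By \eqref{eq:core}, $|v|$ grows in backward time near $x$ and $y$. So a trajectory that converges backward to a rest point lies in $\{v=0\}$; in the same way one that converges forward lies in $\{u=0\}$.

Fix a unit vector $\hat u$ and consider the invariant half-plane $\{v=0,\ u=r\hat u,\ r\ge0\}$. The point $-a$ is an attracting zero of $\dot s=1-e'(s)$, so exactly one trajectory with $r>0$ converges backward to $y$, the one containing $\{s=-a,\ 0<r\le1\}$. It has $u\ne0$, so it does not converge forward and reaches the top at some $r=r_0>0$. We have $r_0<3$ because $\{\hat r\ge3\}$ is a union of vertical trajectories, and $r_0$ does not depend on $\hat u$ by symmetry. Every other top point with $r\in[0,4]$ either converges backward to $x$ or reaches the bottom. Both conditions are open in $r$, the first because $x$ is a source of the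 flow on $\{v=0\}$. The point $r=0$ converges to $x$ along the axis, where $\dot s=1-e'(s)>0$ for $s>a$, and the points $r\ge3$ reach the bottom. Since $[0,r_0)$ and $(r_0,4]$ are connected, the first interval belongs to $W^u(x)$ and the second reaches the bottom.

In the coordinate $s'=-s$ the function $-F$ has the same form as $F$ with $u$ and $v$ exchanged, and $x$ is the point $s'=-a$. The same argument, with the same equations in the half-plane, gives the statement at the bottom with the same radius. A trajectory between rest points has $u=0$ and $v=0$. Along the segment from $x$ to $y$, $W^u(x)$ is open in $\{v=0\}$ and $W^s(y)$ is open in $\{u=0\}$, and these two subspaces span.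
\end{proof}

Write $\bar D=D\cup\partial D$ and $\bar B=B\cup\partial B$. The flow from bottom to top defines the \emph{transit diffeomorphism} $\beta:U\setminus\bar B\to U\setminus\bar D$, with $\beta=\mathrm{id}$ for $\hat r\ge3$. The equality of the two rates in \eqref{eq:core} yields the one quantitative estimate that the proof needs: the contraction of $v$ is comparable to the distance from $\{u=0\}$.

\begin{lemma}\label{lem:transit}
For $u\ne0$ we have $\beta(u,v)=(\varrho\,u/|u|,\ \mu v)$ with smooth positive functions $\varrho,\mu$ that depend only on $r=|u|$ and $|v|$. There are constants $K_0,\mu_0>0$ with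
\[
\mu_0\,r\le\mu\le e^{K_0}r/\varrho .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:rates}, $\varrho=r\exp\int(\alpha+C\gamma_2\gamma_3)$ and $\mu=\exp\int(\alpha-C\gamma_2\gamma_3)$, integrated in time along the trajectory. Hence $\varrho\mu/r=\exp\int2\alpha$. The function $\alpha$ is bounded and vanishes in the core. Outside the core $|\nabla F|^2$ has a positive lower bound, while $F$ increases by $2\Lambda$ in total; so the time spent outside the core is bounded uniformly. This gives $|\log(\varrho\mu/r)|\le K_0$, and $\varrho\le4$ gives the lower bound with $\mu_0=e^{-K_0}/4$.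
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\zeta_\nu\in U\setminus\bar B$, $\zeta_\nu\to q\in\bar B$ and $\beta(\zeta_\nu)\to q'$. Then $q'\in\bar D$, and $q'\in\partial D$ if $q\in B$. Consequently $\varrho\to r_0$ and $\mu\to0$ as $u\to0$, uniformly for $|v|\le r'$, for each $r'<r_0$.
\end{lemma}

\begin{proof}
If $q'\notin\bar D$, then $\zeta_\nu\to\beta^{-1}(q')\notin\bar B$, a contradiction. Let $q\in B$ and suppose $q'\in D$. The trajectory of $q$ converges to $y$; choose a neighborhood $O$ of $x$ whose closure it misses and on which $F<0$, and a time $T$ at which $F>0$ on it. For large $\nu$ the trajectory of $\zeta_\nu$ avoids $O$ up to time $T$, by continuity, and afterwards because $F>0$. But the backward trajectory of $q'$ enters $O$, hence so does that of $\beta(\zeta_\nu)$ for large $\nu$, a contradiction. For the last statement, every limit of points $\beta(u,v)$ with $u\to0$, $|v|\le r'$ lies in $\partial D$, so $\varrho\to r_0$, and then $\mu\le e^{K_0}r/\varrho\to0$.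
\end{proof}

\section{Closing up the box}\label{sec:glue}

\subsection{The gluing map}

Let $\Sigma=S^{n-1}=\mathbb R^{n-1}\cup\{\infty\}$. Points of $\mathbb R^{n-1}$ are written $(\xi,\eta)$ with $\xi=(t,\tau,w)\in\mathbb R\times\mathbb R\times\mathbb R^{n-4}$ and $\eta\in\mathbb R$; for $n=4$ the coordinate $w$ is absent. The manifold $M$ will be the mapping torus of a diffeomorphism $g$ of $\Sigma$, which we prescribe on three disjoint sets (Figure~\ref{fig:section}): a linear saddle, which delays orbits for as long as we wish; a map that leads the unstable direction of the saddle onto $B$; and a map that lays $\partial D$ along the stable manifold of the saddle.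

Place $U$ in $\mathbb R^{n-1}$ as the ball of radius $4$ around $(0,20)$, with $u=(\tau,\eta-20)$ and $v=(t,w)$. Fix $\varepsilon>0$ with $3\varepsilon<\min(\frac12,r_0)$ and let
\begin{gather*}
K=\{|\xi|\le1,\ |\eta|\le1\},\qquad L(\xi,\eta)=(\xi/4,\,4\eta),\\
Q=\{|\xi|^2+(\eta-2)^2\le9\varepsilon^2\},\qquad P(\xi,\eta)=(\xi,\eta+18).
\end{gather*}
The translation $P$ maps $Q$ onto the ball of radius $3\varepsilon<r_0$ around the center of $U$, so $P(Q)\cap\bar B=P(Q)\cap B=P(Q)\cap\{u=0\}$.

For $l\ge10$ put
\[
t_l=\tfrac12+\tfrac1l,\quad a_l=\tfrac1{10l^2},\quad\eta_l=2\cdot4^{-l},\quad I_l=[t_l-a_l,t_l+a_l],\quad J_l=[t_l-\tfrac{a_l}2,t_l+\tfrac{a_l}2].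
\]
The height $\eta_l$ is the one that $L^l$ carries to the height $2$ of the center of $Q$. The intervals $[t_l-2a_l,t_l+2a_l]$ are disjoint, because $t_l-t_{l+1}\ge\frac1{2l^2}>4a_l$, and $0<t-\frac12\le\frac2l$ on $I_l$. Let $b:\mathbb R\to[0,1]$ be smooth, equal to $1$ on $[-1,1]$, with support in $(-2,2)$, and let
\[
\psi(t)=\sum_{l\ge10}\eta_l\,b\bigl((t-t_l)/a_l\bigr).
\]
This function is smooth since $\sum\eta_la_l^{-k}<\infty$ for every $k$; it equals $\eta_l$ on $I_l$ and vanishes at $\frac12$. Let $\phi\ge0$ be a smooth function on $\mathbb R$ whose zero set is the closed set $\{\frac12\}\cup\bigcup_{l\ge10}J_l$; every closed subset of $\mathbb R$ is the zero set of such a function.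

Near the point $q_*\in\partial D$ with $u=(r_0,0)$, $v=0$, write $u=|u|(\cos\vartheta,\sin\vartheta)$ with $\vartheta$ near $0$ and $v=(v_1,v')\in\mathbb R\times\mathbb R^{n-4}$. Define $T_0(u,v)=(t,\tau,w,\eta)$ by
\begin{equation}\label{eq:T}
t=\tfrac12+\vartheta,\qquad\tau=r_0-|u|+\phi(t),\qquad w=v',\qquad\eta=v_1+\psi(t).
\end{equation}
These equations can be solved in turn for $\vartheta,|u|,v',v_1$, and $T_0(q_*)=(\frac12,0,0,0)$. So $T_0$ embeds a small ball around $q_*$, of radius $\rho'$ say, into $\{|\xi-(\frac12,0,0)|<\frac18,\ |\eta|<\frac18\}$. It preserves orientation: at $q_*$, where $\phi'$ and $\psi'$ vanish, $dT_0$ sends $(v_1,u_1,v',u_2)$, which is the order of the coordinates $(t,\tau,w,\eta)$ on $U$, to $(u_2/r_0,-u_1,v',v_1)$, and the determinant is $1/r_0$. Let $U_*\subset U$ be the closed ball around $q_*$ of a radius $\rho''<\rho'$. Compose $T_0$ with the radial map centered at $q_*$ that replaces the distance $\rho$ by $k(\rho)$, where $k'>0$, $k<\rho'$, and $k(\rho)=\rho$ for $\rho\le\rho''$. This gives an orientation preserving embedding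
\[
T:U\to\{\tfrac38<|\xi|<\tfrac58,\ |\eta|<\tfrac18\},\qquad T=T_0\text{ on }U_*.
\]
By \eqref{eq:T} and the injectivity of $T$, inside $T(U_*)$ we have
\begin{equation}\label{eq:TD}
T(D)=\{w=0,\ \eta=\psi(t),\ \tau>\phi(t)\},\qquad T(\partial D)=\{w=0,\ \eta=\psi(t),\ \tau=\phi(t)\}.
\end{equation}
Over $J_l$ the curve $T(\partial D)$ is the straight segment $\{(t,0,0,\eta_l)\}$, which $PL^l$ maps into $B$. This is the degenerate position of Section~\ref{sec:helix}. The function $\phi$ moves the curve away from this position over $I_l\setminus J_l$, so that the coil can be switched off there without creating intersections.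

Let $K^+\subset\{|\xi|<\frac54,|\eta|<\frac54\}$ be a compact convex set with smooth boundary containing $K$. The orientation preserving embeddings $L|_{K^+}$, $P|_Q$ and $T$ have pairwise disjoint domains and pairwise disjoint images. We use the disc theorem of Palais and Cerf: two orientation preserving embeddings of a closed $d$-disc into a connected oriented $d$-manifold without boundary differ by a compactly supported diffeotopy. It gives first a diffeomorphism $g_1$ of $\Sigma$ with $g_1=L$ on $K^+$. Applied to $g_1|_Q$ and $P|_Q$ in the connected manifold $\Sigma\setminus L(K^+)$ it gives $g_2$, which moreover equals $P$ on $Q$. Applied to $g_2|_U$ and $T$ in $\Sigma\setminus(L(K^+)\cup P(Q))$ it gives a diffeomorphism $g$ of $\Sigma$, isotopic to the identity, with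
\[
g=L\text{ on }K,\qquad g=P\text{ on }Q,\qquad g=T\text{ on }U.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!25] (0.5,0) rectangle (2,1);
\fill[gray!25] (-2,0) rectangle (-0.5,1);
\draw (-2,-1) rectangle (2,1);
\draw[gray] (-2,0)--(2,0); \draw[gray] (0,-1)--(0,1.65);
\node at (-1.7,-0.75) {$K$};
\fill (0,0) circle (0.04) node[below left]{$o$};
\draw (0,2) circle (0.35); \draw[thick] (-0.35,2)--(0.35,2); \node[left] at (-0.35,2) {$Q$};
\draw (3.8,2) circle (0.8); \draw[very thick] (3.4,2)--(4.2,2); \node[above] at (3.8,2) {$B$}; \node[right] at (4.6,2) {$U$};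
\draw[fill=white] (1.36,0.08) rectangle (1.64,0.17); \node[above right] at (1.5,0.17) {$A_l$};
\fill (1.5,0.125) circle (0.03); \fill (0.375,0.5) circle (0.03); \fill (0.094,2) circle (0.03);
\draw[->,dashed] (1.36,0.16)--(0.45,0.47);
\draw[->,dashed] (0.36,0.58)--(0.11,1.92);
\draw[->] (0.5,2.2) to[bend left=15] node[above]{$P$} (2.95,2.2);
\draw[->] (3.6,1.15) to[bend left=25] node[right]{$T\beta$} (1.75,0.1);
\end{tikzpicture}
\caption{The plane $\{\tau=0,\,w=0\}$ of the section, with $t$ horizontal and $\eta$ vertical, not to scale; the ball $U$ is drawn displaced to the right. The parameter $h$ acts in the shaded part of $K$ and outside $K\cup Q\cup U$. A point of the window $A_l$ is carried by the linear saddle $L$ in $l$ steps into $Q$, then by $P$ close to $B$; points close to $B$ leave the box near $\partial D$, an arc of which $T$ lays through the window.}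
\label{fig:section}
\end{figure}

\subsection{The family $X_h$}

Let $V=K\cup Q\cup U$ and
\[
W=(\Sigma\setminus V)\cup\{\tfrac14<|\xi|<1,\ 0<\eta<1\}.
\]
The open set $W$, disjoint from $Q$ and $U$, is where we allow perturbations. It has to be large enough to reach (MS) and (NCT), and it must leave untouched the part of $K$ that delays the orbits.

We use two standard facts: a smooth self-map of $\Sigma$ that is $C^1$-close to a diffeomorphism is a diffeomorphism, and $\mathrm{Diff}^\infty(\Sigma)$ with the $C^\infty$ topology is completely metrizable. Let $\exp$ be the exponential map of the round metric, and let $\mathcal H_0\subset\mathrm{Diff}^\infty(\Sigma)$ be an open $C^1$-neighborhood of the identity so small that $z\mapsto\exp_z(c\exp_z^{-1}h(z))$ is defined and is a diffeomorphism for all $h\in\mathcal H_0$, $c\in[0,1]$. For open $W'\subset W$ put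
\[
\mathcal H(W')=\{h\in\mathcal H_0:\ h=\mathrm{id}\text{ on }\Sigma\setminus W'\},\qquad\mathcal H=\mathcal H(W).
\]
As an open subset of a closed subset of $\mathrm{Diff}^\infty(\Sigma)$, each $\mathcal H(W')$ is a Baire space: a residual subset, one that contains a countable intersection of open dense sets, is dense.

Let $M=\Sigma\times[-\Lambda,\Lambda]/(z,\Lambda)\sim(g(z),-\Lambda)$, which is diffeomorphic to $S^{n-1}\times S^1$ because $g$ is isotopic to the identity. Extend $F$ from the box by $F=s$ to a function $F:M\to\mathbb R/2\Lambda\mathbb Z$, and put $\omega=-dF$, a Morse closed one-form with zeros $x,y$. Extend the field of the box by $\partial_s$ to a field $X_0$ on $M$. For $h\in\mathcal H$ let $h_s(z)=\exp_z(c(s)\exp_z^{-1}h(z))$, where $c$ is smooth with values in $[0,1]$, $c=0$ for $s\le-\Lambda/2$ and $c=1$ for $s\ge\Lambda/2$. Let $Y_h=\dot h_s\circ h_s^{-1}$ be the generating field, which is tangent to the factor $\Sigma$ and vanishes off $W$, and put $X_h=X_0+Y_h$.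

\begin{lemma}\label{lem:grad}
For every $h\in\mathcal H$ the field $X_h$ has exactly the rest points $x,y$, satisfies \textup{(H)} and \textup{(L)} with the form $\omega$, and equals $-\operatorname{grad}\omega$ for some Riemannian metric. Extend $\beta$ by the identity outside $U$. The first return map of $X_h$ to the level $\Sigma=\{s=-\Lambda\}$ is the diffeomorphism
\[
f_h=g\,h\,\beta:\ \Sigma\setminus\bar B\to\Sigma\setminus g\bar D .
\]
\end{lemma}

\begin{proof}
Over $U$ we have $X_h=\operatorname{grad}F$, and elsewhere $dF(X_h)=1$. This and Lemma~\ref{lem:crit} give (H) and (L). Take a metric on $M$ that is Euclidean near $x$ and $y$. On $M\setminus\{x,y\}$ keep it on $\ker dF$, declare $X_h\perp\ker dF$, and give $X_h$ the squared length $dF(X_h)$. Then the inner product with $X_h$ is $dF$. Near $x$ and $y$ the new metric is still the Euclidean one, so it extends. The trajectories over $\Sigma\setminus U$ are $s\mapsto(h_s(z),s)$, so the transit from bottom to top is $h$ on $\Sigma\setminus U$ and $\beta$ on $U\setminus\bar B$; since $h=\mathrm{id}$ on $U$, it is $h\beta$ in both cases.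
\end{proof}

We write $f=f_h$ when $h$ is fixed. Then $f=L$ on $K\setminus W$, $f=P$ on $Q$, and $f=T\beta$ on $U\setminus\bar B$. If $h_\nu\to h$ in $\mathcal H$, then $f_{h_\nu}\to f_h$ in $C^1$ on compact subsets of $\Sigma\setminus\bar B$. Near $o=(0,0)$ we have $f=L$, so $o$ is a fixed point, and it is nondegenerate for every $f^k$ since $L^k$ has the eigenvalues $4^{\pm k}$.

\begin{remark}\label{rem:cycle}
For every $h\in\mathcal H$ the point $T(q_*)=(\frac12,0,0,0)\in W^u(y)$ has $f$-orbit converging to $o$, and the points $(0,2\cdot4^{-i})$, which converge to $o$ backward, are mapped to $P(0,2)\in B\subset W^s(y)$. So all $X_h$ have a cycle from $y$ to the closed trajectory through $o$ and back to $y$. Neither half is transverse: in $\Sigma$, the curve $T(\partial D)$ is tangent to $\{\eta=0\}$ at $T(q_*)$ because $\psi'(\frac12)=0$, and the $\eta$-axis and $B$ have dimensions adding up to $n-2$. Condition (MS) concerns only rest points and permits this.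
\end{remark}

\subsection{Segments and the numbers $a_j$, $b_k$}

\begin{definition}
A \emph{segment of length $j$} of $f$ is a sequence $(z_0,\dots,z_j)$ with $z_0\in g\bar D$, $z_i\notin\bar B$ and $z_{i+1}=f(z_i)$ for $i<j$, and $z_j\in\bar B$. It \emph{meets} a set $W'$ if $z_i\in W'$ for some $i<j$. It is \emph{good} if $z_0\in gD$, $z_j\in B$, and the map $u\circ f^j\circ g$ from a neighborhood of $g^{-1}z_0$ in $D$ to $\mathbb R^2$ has invertible differential at $g^{-1}z_0$; the sign of the determinant, with $D$ oriented by the coordinate $u$, is the \emph{sign} of the segment.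
\end{definition}

Since $B$ is open in $\{u=0\}$, goodness means that $f^j|_{gD}$ is transverse to $B$ at $z_0$. Always $j\ge1$, because $g(U)\cap U=\emptyset$. The points of a segment are distinct: otherwise injectivity of $f$ gives $z_0=z_i$ for some $i\ge1$, but $z_0\in g\bar D$ is not in the image of $f$. Let $a_j(h)$ be the sum of the signs of the good segments of length $j$, and let $b_k(h)=\sum_{f^k(z)=z}\operatorname{sign}\det(1-df^k_z)$, whenever these sums are finite and all fixed points of $f^k$ are nondegenerate.

\begin{lemma}\label{lem:dict}
Put $\lambda_0=F(y)-F(x)$, computed in the box. The field $X_h$ satisfies \textup{(MS)} if and only if every segment of $f_h$ is good. If \textup{(MS)} and \textup{(NCT)} hold and $a_j(h)$, $b_k(h)$ are defined, the jump of $I^{X_h,\mathcal O}_{x,y}$ at $2\Lambda(j+1)+\lambda_0$ is $\pm a_j(h)$, and the jump of $Z^{X_h}$ at $2\Lambda k$ is $b_k(h)/k$.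
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:slices}, a nonconstant trajectory between rest points is either the transverse one inside the box, of level $\lambda_0$, or it leaves the box through $\bar D$ and finally enters it through $\bar B$, so that its intersections with $\Sigma$ form a segment. It starts at $x$ or $y$ according as $z_0\in gD$ or $g\partial D$, and ends at $y$ or $x$ according as $z_j\in B$ or $\partial B$. Both invariant manifolds are tangent to $X_h$, so they are transverse along the trajectory if and only if their slices are transverse in $\Sigma$ at $z_j$. The dimensions of $D,\partial D,B,\partial B$ are $2,1,n-3,n-4$. Only for the pair $(D,B)$ do they add up to $\dim\Sigma=n-1$; for the other three pairs the sum is smaller, and transversality means that there is no segment.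

The instanton of a good segment of length $j$ has level $(\Lambda-F(x))+2\Lambda j+(F(y)+\Lambda)$. The orientation of $W^u(x)$, with the direction of $X_h$ split off, orients $D$, and the flow transports this orientation to the slice at $z_j$. Along $B$, the differential $du$ identifies the normal bundle of $W^s(y)$ with $\mathbb R^2$. As $D$ and $B$ are connected, the orientations given by $\mathcal O$ differ from those given by $u$ by two constant signs. The statement on $Z^{X_h}$ is Lemma~\ref{lem:section}, summed over the classes of degree $k$.
\end{proof}

\section{Itineraries}\label{sec:itin}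

We must know which orbits the perturbations in $W$, or in $W$ with one window removed, cannot reach. Everything follows from the fate of a point that has just come out of the box.

\begin{lemma}\label{lem:exit}
Let $h\in\mathcal H$ and $z\in T(U)$. If $\eta(z)>0$, then $z\in W$. If $\eta(z)=0$, the forward orbit of $z$ stays in $K$. If $\eta(z)<0$, the forward orbit enters $\Sigma\setminus V$ before it can enter $U$.
\end{lemma}

\begin{proof}
We have $\frac38<|\xi(z)|<\frac58$ and $|\eta(z)|<\frac18$, which gives the first case. Points of $K$ with $\eta\le0$ are not in $W$, so $f=L$ there. If $\eta(z)<0$, the first point of the orbit outside $K$ lies in $\{|\xi|\le\frac14,\ -4\le\eta<-1\}\subset\Sigma\setminus V$.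
\end{proof}

\begin{lemma}\label{lem:meetW}
Let $h\in\mathcal H$. Every segment of $f_h$ meets $W$, and every periodic orbit other than $\{o\}$ meets $W$.
\end{lemma}

\begin{proof}
A segment starts in $T(U)$ and ends in $U$, and $\Sigma\setminus V\subset W$; apply Lemma~\ref{lem:exit}. A periodic orbit that avoids $W$ lies in $V$. If it had a point in $U$, the next point would lie in $T(U)$, and by Lemma~\ref{lem:exit} the orbit could not return to $U$ without meeting $W$. A point in $Q$ is followed by a point in $U$. So the orbit lies in $K\setminus W$ and is a periodic orbit of $L$.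
\end{proof}

With $\varepsilon_l=\varepsilon4^{-l}$ define the closed \emph{window} $A_l$, its open neighborhood $A_l'$, and the reduced perturbation region $W_l$:
\begin{gather*}
A_l=\{t\in I_l,\ |\tau|,|w|,|\eta-\eta_l|\le\varepsilon_l\},\qquad A_l'=\{|t-t_l|<2a_l,\ |\tau|,|w|,|\eta-\eta_l|<2\varepsilon_l\},\\
W_l=W\setminus A_l .
\end{gather*}
On the closure of $A'_l$ we have $0<\eta\le2\eta_l$, and the sets $A_l'$ shrink to the point $T(q_*)=(\frac12,0,0,0)$. So there is $l_0\ge10$ such that for all $l\ge l_0$
\begin{equation}\label{eq:l0}
\overline{A_l'}\subset\{\tfrac14<|\xi|<1,\ 0<\eta<1\},\quad A_l\subset T(\operatorname{int}U_*),\quad 4^{-l}\le\varepsilon,\quad\varepsilon_l\le a_l,\quad l>4/\mu_0 .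
\end{equation}
Let $l\ge l_0$ and $z'\in A_l'$. For $1\le i<l$ the point $L^iz'$ has $|\xi|<\frac14$ and $0<\eta<(2+2\varepsilon)/4<1$, so it lies in $K\setminus W$. The point $L^lz'$ has $|\xi|<\varepsilon$ and $|\eta-2|<2\varepsilon$, so it lies in $Q$. Let $\Theta_l=PL^l:A_l'\to U$; in the coordinates of $U$,
\begin{equation}\label{eq:Theta}
\Theta_l(t,\tau,w,\eta)=(u,v),\qquad u=\bigl(4^{-l}\tau,\ 4^l(\eta-\eta_l)\bigr),\qquad v=4^{-l}(t,w).
\end{equation}
We have shown the following. If $h\in\mathcal H$, $z\in A_l$ and $h(z)\in A_l'$, then
\begin{equation}\label{eq:pass}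
f_h^i(z)\notin U\cup W\ \ (1\le i\le l),\qquad f_h^{l+1}(z)=\Theta_lh(z)\in U .
\end{equation}
Moreover, for $z'\in A_l'$,
\begin{equation}\label{eq:hit}
\Theta_lz'\in\bar B\iff\tau(z')=0\text{ and }\eta(z')=\eta_l\iff\Theta_lz'\in B .
\end{equation}

For $h\in\mathcal H(W_l)$, that is, $h=\mathrm{id}$ on the window, the next lemma lists the short orbits that escape $W_l$: the degenerate segments over $J_l$, and nothing else. Part (ii) is where Lemma~\ref{lem:transit} and the condition $l>4/\mu_0$ are used.

\begin{lemma}\label{lem:window}
Let $l\ge l_0$ and $h\in\mathcal H(W_l)$.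
\begin{itemize}
\item[(i)] A segment of length $\le l+1$ that does not meet $W_l$ has length $l+1$, starts at a point $z_0=(t,0,0,\eta_l)\in g\partial D$ with $t\in J_l$, and ends at the point $\Theta_lz_0\in B$ with $u=0$, $v=4^{-l}(t,0)$.
\item[(ii)] There is no $\zeta\in U\setminus\bar B$ with $g\beta(\zeta)\in A_l$ and $\Theta_lg\beta(\zeta)=\zeta$.
\item[(iii)] The orbit of every fixed point of $f^{l+2}$ other than $o$ meets $W_l$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\Sigma\setminus V\subset W_l$, Lemma~\ref{lem:exit} gives $z_0\in W$, hence $z_0\in A_l$. By \eqref{eq:pass} the orbit first enters $U$ at $z_{l+1}=\Theta_lz_0$. So the length is $l+1$, and $\tau(z_0)=0$, $\eta(z_0)=\eta_l$ by \eqref{eq:hit}. By \eqref{eq:TD}, $w(z_0)=0$ and $0=\tau(z_0)\ge\phi(t)\ge0$. Thus $\phi(t)=0$, $t\in J_l$, and $z_0\in g\partial D$.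

(ii) Let $\zeta=(u,v)$ be such a point and $z=g\beta(\zeta)=(t,\tau,w,\eta)$. By \eqref{eq:Theta}, $v=4^{-l}(t,w)$, so $|v|<4^{-l}<r_0$, and $u\ne0$ because $\zeta\notin\bar B$. The point $\beta(\zeta)=(\varrho u/r,\mu v)$ lies in $U_*$. By \eqref{eq:T} the polar angle of $u$ is $\vartheta=t-\frac12\in(0,\frac2l]$, and $\eta=\mu v_1+\eta_l$. Then \eqref{eq:Theta} gives $u_2=4^l\mu v_1=\mu t\ge\mu_0r/2$, while $u_2=r\sin\vartheta\le2r/l$. This contradicts $l>4/\mu_0$.

(iii) Suppose the orbit is not $\{o\}$ and avoids $W_l$. By Lemma~\ref{lem:meetW} it meets $A_l$, so by \eqref{eq:pass} it contains a point $\zeta\in U$. The orbit of $f(\zeta)=g\beta(\zeta)\in T(U)$ returns to $U$ and avoids $\Sigma\setminus V$, so Lemma~\ref{lem:exit} gives $f(\zeta)\in W\setminus W_l=A_l$. Then $\zeta=f^{l+1}(f(\zeta))=\Theta_lg\beta(\zeta)$, contrary to (ii).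
\end{proof}

\section{Generic parameters and limits of orbits}\label{sec:generic}

\subsection{Genericity}

We use three standard tools. \emph{Parametric transversality:} if a smooth map $\Phi:E\times O\to N$ of manifolds, with $E\subset\mathbb R^N$ open, is transverse to a submanifold $Z\subset N$ (for instance, if $\Phi$ is a submersion), then $\Phi(\sigma,\cdot)$ is transverse to $Z$ for almost every $\sigma\in E$. \emph{Persistence:} if a $C^1$ map $G$ between open subsets of $\mathbb R^d$ has a zero $z$ with $\det dG_z\neq0$, then $z$ has arbitrarily small neighborhoods in which every map sufficiently $C^1$-close to $G$ has exactly one zero, with the same sign of the determinant. This applies to nondegenerate fixed points of $f^k$, through $\mathrm{id}-f^k$ in a chart, and to good segments: near $z_0$ in $gD$, the starting points of segments of length $j$ are the zeros of $u\circ f_h^j$, for $h$ in a neighborhood of the given parameter. \emph{Semicontinuity:} if $C(h)\subset\Sigma$ are sets such that $\{(h,z):z\in C(h)\}$ is closed, then each $C(h)$ is compact, and every open set containing $C(h)$ contains $C(h')$ for $h'$ near $h$.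

If $\varphi$ is a diffeomorphism supported in $W$, it commutes with $\beta$, so $f_{h\varphi}=f_h\circ\varphi$.

\begin{lemma}\label{lem:family}
Let $W'\subset W$ be open, $h\in\mathcal H(W')$, $j\ge1$, and let $C\subset\Sigma$ be compact. Suppose that for each $z\in C$ the points $z_i=f_h^i(z)$, $0\le i<j$, are defined, lie outside $\bar B$, are pairwise distinct, and that one of them lies in $W'$. Then there is a smooth family $h_\sigma\in\mathcal H(W')$, with $\sigma$ near $0$ in some $\mathbb R^N$ and $h_0=h$, such that $\partial_\sigma f^j_{h_\sigma}(z)$ is surjective for $(\sigma,z)$ in a neighborhood of $\{0\}\times C$.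
\end{lemma}

\begin{proof}
Fix $z\in C$ and $i<j$ with $z_i\in W'$. Choose a closed ball in $W'$ around $z_i$ containing no other $z_{i'}$, $i'<j$, and vector fields $Y_1,\dots,Y_{n-1}$ supported in it that span $T_{z_i}\Sigma$. Compose $h$ on the right with the time-$\sigma_k$ flows of the $Y_k$. By the chain rule, the derivative of $f^j(z)$ in $\sigma_k$ at $\sigma=0$ is $\sum_{i'<j}df^{j-i'}(Y_k(z_{i'}))=df^{j-i}(Y_k(z_i))$, and these vectors span. The same fields then serve all points near $z$, so finitely many such blocks of fields serve $C$. Compose $h$ with the flows of all of them. At $\sigma=0$ the partial derivatives in the parameters of one block are those of that block alone. So surjectivity holds on $\{0\}\times C$, and it is an open condition.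
\end{proof}

\begin{lemma}\label{lem:generic}
Let $W'\subset W$ be open. There is a residual subset $\mathcal G(W')\subset\mathcal H(W')$ such that for $h\in\mathcal G(W')$:
\begin{itemize}
\item[(G1)] every segment of $f_h$ that meets $W'$ is good;
\item[(G2)] every fixed point of an iterate $f_h^k$ whose orbit meets $W'$ is nondegenerate for $f_h^k$.
\end{itemize}
\end{lemma}

\begin{proof}
The domain of $f$ and the discs $D,B$ are not compact, so we exhaust them and obtain countably many open dense conditions.

\emph{(G1).} Let $\mathsf a\in\{gD,g\partial D\}$ and $\mathsf b\in\{B,\partial B\}$, exhausted by increasing compact sets $\mathsf a_m,\mathsf b_m$. Let $C(h)=C(h,j,m)$ be the set of $z_0\in\mathsf a_m$ with $\operatorname{dist}(z_i,\bar B)\ge\frac1m$ for all $i<j$, $\operatorname{dist}(z_i,\Sigma\setminus W')\ge\frac1m$ for some $i<j$, and $z_j\in\mathsf b_m$. The set $\{(h,z):z\in C(h)\}$ is closed, and failure of transversality of $f_h^j|_{\mathsf a}$ to $\mathsf b$ at $z$ is a closed condition on it. As $\Sigma$ is compact, the set of $h$ with transversality at all points of $C(h)$ is open. It is dense. Indeed, the points of $C(h)$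 start segments, whose points are distinct, so Lemma~\ref{lem:family} gives a family $h_\sigma$ and a neighborhood $O$ of $C(h)$ in $\mathsf a$ such that $(\sigma,z)\mapsto f^j_{h_\sigma}(z)$ is a submersion for small $\sigma$ and $z\in O$. For almost every small $\sigma$ the map $f^j_{h_\sigma}|_O$ is transverse to $\mathsf b$, and $C(h_\sigma)\subset O$ by semicontinuity. Intersect over $j,m$ and the four pairs. Every segment that meets $W'$ starts in some $C(h,j,m)$, and by the dimension count in the proof of Lemma~\ref{lem:dict} transversality forces it to be good.

\emph{(G2).} Let $\mathrm{Fix}(h,k,m)$ be the set of $z=f_h^k(z)$ with $\operatorname{dist}(z_i,\bar B)\ge\frac1m$ for all $i$ and $\operatorname{dist}(z_i,\Sigma\setminus W')\ge\frac1m$ for some $i$. It is $f_h$-invariant and semicontinuous in $h$, and as before the set $\mathcal V(k,m)$ of $h$ for which all its points are nondegenerate for $f_h^k$ is open. We prove density by induction on $k$. Lemma~\ref{lem:family} needs distinct orbit points, so the points of smaller period are treated first, by hand.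

Given $h$, perturb it into the open dense set $\bigcap_{d<k}\mathcal V(d,m)$. Let $A$ be the union of the sets $\mathrm{Fix}(h,d,m)$ over the divisors $d<k$ of $k$; this is the set of points of $\mathrm{Fix}(h,k,m)$ of minimal period less than $k$. Each $\mathrm{Fix}(h,d,m)$ is compact and consists of isolated fixed points of $f^d$, so $A$ is finite. In each orbit in $A$ choose a point $q\in W'$ and a small chart ball in $W'$ around $q$, these balls being disjoint and containing no other point of $A$. Let $\varphi_\sigma(z)=q+(1+\sigma\chi(z))(z-q)$ in each ball, with $\chi$ a cutoff equal to $1$ near $q$, and $\varphi_\sigma=\mathrm{id}$ elsewhere. For $h\varphi_\sigma$ the orbits in $A$ remain orbits. If $q$ has minimal period $d$, then $df^k_q$ is multiplied by $(1+\sigma)^{k/d}$, so $1$ is an eigenvalue for only finitely many $\sigma$. For small $\sigma$, a point of $\mathrm{Fix}(h\varphi_\sigma,k,m)$ of minimal period $d<k$ lies in $\mathrm{Fix}(h\varphi_\sigma,d,m)$, hence close to a point $q'\in\mathrm{Fix}(h,d,m)$; by persistence $f^d_{h\varphi_\sigma}$ has only one fixed point near $q'$, namely $q'$. So we can choose $h'=h\varphi_\sigma$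 close to $h$ such that the points of $A$ are nondegenerate for $f_{h'}^k$ and all points of $\mathrm{Fix}(h',k,m)\setminus A$ have minimal period $k$.

Let $O_A$ be a union of small open chart balls around the points of $A$ on whose closures $\det(1-df^k_{h'})\ne0$. For parameters near $h'$, all fixed points of $f^k$ in $O_A$ are nondegenerate. The compact set $C=\mathrm{Fix}(h',k,m)\setminus O_A$ satisfies the hypotheses of Lemma~\ref{lem:family} with $j=k$. For the resulting family, $(\sigma,z)\mapsto(z,f^k_{h'_\sigma}(z))$ is a submersion to $\Sigma\times\Sigma$ for small $\sigma$ and $z$ in a neighborhood $O$ of $C$. For almost every small $\sigma$ the map $z\mapsto(z,f^k_{h'_\sigma}(z))$ on $O$ is transverse to the diagonal, which means that the fixed points in $O$ are nondegenerate; and $\mathrm{Fix}(h'_\sigma,k,m)\subset O\cup O_A$ by semicontinuity. So $h'_\sigma\in\mathcal V(k,m)$. Intersect over $k,m$.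
\end{proof}

Put $\mathcal G=\mathcal G(W)$. By Lemmas~\ref{lem:meetW}, \ref{lem:dict} and~\ref{lem:section} and the nondegeneracy of $o$, \emph{the field $X_h$ satisfies \textup{(MS)} and \textup{(NCT)} for every $h\in\mathcal G$}, and all segments of $f_h$ are good.

\subsection{Chains}

Since $f$ is not defined on $\bar B$, a limit of orbits need not be an orbit. Lemma~\ref{lem:limit} tells what it is; in terms of the flow, it is a broken trajectory.

\begin{definition}
Let $h\in\mathcal H$. An \emph{$h$-chain of length $j$} is a sequence $(z^0,\dots,z^j)$ in $\Sigma$ such that for each $i<j$: $z^{i+1}=f_h(z^i)$ if $z^i\notin\bar B$; $z^{i+1}\in g\partial D$ if $z^i\in B$; $z^{i+1}\in g\bar D$ if $z^i\in\partial B$. An index $i$ with $z^i\in\bar B$ is a \emph{visit}. A chain with $z^j=z^0$ is extended periodically and called \emph{cyclic of period $j$}.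
\end{definition}

If $i<i'$ are consecutive visits, $(z^{i+1},\dots,z^{i'})$ is a segment of length $i'-i-1$. If $z^0\in g\bar D$, the piece up to the first visit is a segment.

\begin{lemma}\label{lem:chain}
Let $h_\nu\to h$ in $\mathcal H$ and let $(z^0_\nu,\dots,z^j_\nu)$ be orbit pieces of $f_{h_\nu}$. A subsequence converges to an $h$-chain.
\end{lemma}

\begin{proof}
Pass to a subsequence with $z^i_\nu\to z^i$ for all $i$. If $z^i\notin\bar B$, use the continuity of $(h,z)\mapsto f_h(z)$. If $z^i\in\bar B$, then $z^i_\nu\in U$ and $z^{i+1}_\nu=g\beta(z^i_\nu)$ for large $\nu$; use Lemma~\ref{lem:limit}.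
\end{proof}

\begin{lemma}\label{lem:const}
For $h\in\mathcal G$ and all $j,k\ge1$ the sums $a_j(h)$ and $b_k(h)$ are finite, and $a_j(h')=a_j(h)$, $b_k(h')=b_k(h)$ for all $h'\in\mathcal G$ close to $h$.
\end{lemma}

\begin{proof}
An $h$-chain of length $j$ from $g\bar D$ to $\bar B$ is a good segment. Indeed, the piece up to the first visit is a good segment, so it ends in $B$; if it ended before index $j$, the next segment would start in $g\partial D$ and would not be good. By Lemma~\ref{lem:chain} with $h_\nu=h$, infinitely many segments of length $j$ would accumulate at a good segment, which is isolated by persistence. So there are finitely many. Choose disjoint neighborhoods in $gD$ of their starting points as in the persistence statement. The union of these neighborhoods is open in $g\bar D$. If there were $h_\nu\to h$ and segments of $f_{h_\nu}$ of length $j$ starting outside it, a subsequence would converge to a segment of $f_h$ starting outside it, which is absurd. Hence $a_j(h')=a_j(h)$ near $h$.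

A cyclic $h$-chain has no visits. A visit in $B$ would be followed by a segment starting in $g\partial D$, which is not good; a visit in $\partial B$ would be followed by a good segment, which ends with a visit in $B$. So a cyclic chain of period $k$ is the orbit of a nondegenerate fixed point of $f_h^k$, and the argument above applies to $b_k$.
\end{proof}

\section{Coiling}\label{sec:coil}

\begin{proposition}\label{prop:main}
Let $\mathcal N\subset\mathcal H$ be a nonempty open set, $j_0\in\mathbb N$, and $(N'_l)$ a sequence of real numbers. There are $l\ge j_0$ and $h\in\mathcal N\cap\mathcal G$ with $|a_{l+1}(h)|>N'_l$ and $|b_{l+2}(h)|/(l+2)>N'_l$.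
\end{proposition}

The order of the choices in the proof is: $l$ and a parameter $h_1$; then two integers $a^0,b^0$ that count everything outside the window; then the frequency $\lambda$; then the amplitude $\delta$.

\subsection{Clearing a window}\label{ss:clear}

Let $h_0\in\mathcal N$. It fixes $T(q_*)=(\frac12,0,0,0)$, and near this point we write $h_0=\mathrm{id}+\Delta$. As $h_0=\mathrm{id}$ on $K\cap\{\eta\le0\}$, all derivatives of $\Delta$ vanish on $\{\eta=0\}$, and Taylor's formula gives $|\partial^\gamma\Delta|\le C_{\gamma,N}\,\eta^N$ for $\eta\ge0$ and all $\gamma,N$. Let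
\[
\chi_l=b\bigl(\tfrac{t-t_l}{a_l}\bigr)\,b\bigl(\tfrac\tau{\varepsilon_l}\bigr)\,b\bigl(\tfrac{|w|}{\varepsilon_l}\bigr)\,b\bigl(\tfrac{\eta-\eta_l}{\varepsilon_l}\bigr).
\]
Then $\chi_l=1$ on $A_l$, the support lies in $A_l'$, and $|\partial^\gamma\chi_l|\le C_\gamma\varepsilon_l^{-|\gamma|}$ since $\varepsilon_l\le a_l$. On $A_l'$ we have $0<\eta\le2\eta_l$, so the $C^k$-norm of $\chi_l\Delta$ is $O(\varepsilon_l^{-k}\eta_l^{k+1})=O(4^{-l})$ for each $k$. Thus replacing $\Delta$ by $(1-\chi_l)\Delta$ gives maps that converge to $h_0$ in $C^\infty$ as $l\to\infty$ and are the identity on $A_l$ and off $W$. This is the reason for excluding $K\cap\{\eta\le0\}$ from $W$ and for making the size of the window comparable to its height. Fix $l\ge\max(j_0,l_0)$ for which the new map lies in $\mathcal N\cap\mathcal H(W_l)$. This set is open in $\mathcal H(W_l)$ and nonempty, so by Lemma~\ref{lem:generic} we can fix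
\[
h_1\in\mathcal N\cap\mathcal G(W_l).
\]
The parameter $h_1$ is the identity on $A_l$ and generic everywhere else.

\subsection{The chains of $h_1$}\label{ss:chains}

\begin{lemma}\label{lem:h1chains}
\begin{itemize}
\item[(a)] An $h_1$-chain of length $l+1$ from $g\bar D$ to $\bar B$ is a segment, which is either \emph{outer}: good, meeting $W_l$, with $z^0\notin A_l$; or \emph{degenerate}: $z^0=(t,0,0,\eta_l)$ with $t\in J_l$.
\item[(b)] A cyclic $h_1$-chain of period $l+2$ is either the orbit of a nondegenerate fixed point of $f_{h_1}^{l+2}$, or \emph{degenerate}: for some $i$ and $t\in J_l$, $z^i$ is the point $u=0$, $v=4^{-l}(t,0)$ of $B$ and $z^{i+1}=(t,0,0,\eta_l)$.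
\end{itemize}
\end{lemma}

\begin{proof}
By (G1) and Lemma~\ref{lem:window}(i), a segment of $f_{h_1}$ of length $\le l+1$ is either good or as in that lemma. In particular it ends in $B$, and if it starts in $g\partial D$ it has length exactly $l+1$.

(a) If there were a visit before index $l+1$, it would be in $B$, and the next segment would start in $g\partial D$ and have length less than $l+1$, which is impossible. So the chain is a segment. If it meets $W_l$ it is good, and $z^0\notin A_l$, because by \eqref{eq:pass} an orbit starting in $A_l$ avoids $W_l$ up to index $l$. Otherwise Lemma~\ref{lem:window}(i) applies.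

(b) Without visits the chain is the orbit of a fixed point of $f_{h_1}^{l+2}$, which is $o$ or is nondegenerate by Lemma~\ref{lem:window}(iii) and (G2). Suppose there are visits. Consecutive visits are at most $l+2$ apart, so the segments between them have length $\le l+1$ and end in $B$. Since the chain is periodic, every visit is the end of such a segment, so there is a visit $i$ with $z^i\in B$. The next segment starts in $g\partial D$, so it is as in Lemma~\ref{lem:window}(i): $z^{i+1}=(t,0,0,\eta_l)$ with $t\in J_l$, and it ends at $z^{i+l+2}=z^i=\Theta_lz^{i+1}$.
\end{proof}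

The degenerate segments start in $\operatorname{int}A_l$, which therefore separates them from the outer ones. For periodic orbits we need a set that plays the same role: a funnel of points of $U$ close to $B$ which the box and $g$ send into the window. Choose closed intervals with
\[
J_l\subset\operatorname{int}J^+,\qquad J^+\subset\operatorname{int}J^\#,\qquad J^\#\subset\operatorname{int}I_l,\qquad\phi\le\varepsilon_l/4\text{ on }J^\#.
\]
For $r_*>0$ let $\Omega=(0,r_*)\times\operatorname{int}J^\#\times\{|v|<4^{-l}\}\subset\mathbb R^{n-1}$, and let
\[
\zeta(r,t,v)=\bigl(r(\cos\vartheta,\sin\vartheta),\,v\bigr)\in U,\qquad\vartheta=t-\tfrac12 .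
\]
The map $\zeta$ is a diffeomorphism of $\Omega$ onto an open set $Y\subset U\setminus\bar B$, with Jacobian $r>0$. We have $\bar Y=\zeta(\bar\Omega)$, and the points with $r=0$ are mapped into $B$. By Lemma~\ref{lem:limit} and $4^{-l}<r_0$, the functions $\varrho,\mu$ extend continuously to $\bar\Omega$ by $\varrho=r_0$, $\mu=0$ at $r=0$. So $\beta\circ\zeta$ extends continuously, with value $(r_0(\cos\vartheta,\sin\vartheta),0)$ at $r=0$. This value lies in $\operatorname{int}U_*$: the point $(t,\phi(t),0,\eta_l)$ belongs to $A_l\subset T(\operatorname{int}U_*)$, and by \eqref{eq:T} its preimage has angle $\vartheta$, $|u|=r_0$ and $v=0$. Fix $r_*$ so small that on $\bar\Omega$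
\[
\beta\zeta\in U_*,\qquad|\varrho-r_0|\le\varepsilon_l/8,\qquad|\mu v|\le\varepsilon_l/2,\qquad\mu\le1 .
\]
By \eqref{eq:T}, on $\bar\Omega$,
\begin{equation}\label{eq:funnel}
g\beta\zeta=\bigl(t,\ \phi(t)+r_0-\varrho,\ \mu v',\ \eta_l+\mu v_1\bigr)\in A_l,\quad\text{with }|\tau|,|w|,|\eta-\eta_l|\le\varepsilon_l/2 .
\end{equation}

\begin{lemma}\label{lem:funnel}
\begin{itemize}
\item[(a)] $f_{h_1}^{l+2}$ has no fixed point in $\bar Y$.
\item[(b)] If $h_\nu\to h_1$ and orbits of fixed points of $f_{h_\nu}^{l+2}$ converge to a degenerate cyclic chain, these orbits meet $Y$ for large $\nu$.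
\item[(c)] There are only finitely many outer segments and finitely many fixed points of $f_{h_1}^{l+2}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $\zeta\in\bar Y\setminus\bar B$, \eqref{eq:funnel} and \eqref{eq:pass} give $f_{h_1}^{l+2}(\zeta)=\Theta_lg\beta(\zeta)$; apply Lemma~\ref{lem:window}(ii).

(b) The orbits contain points $\zeta_\nu=(u_\nu,v_\nu)\in U\setminus\bar B$ with $u_\nu\to0$, $v_\nu\to4^{-l}(t,0)$ and $g\beta(\zeta_\nu)\to(t,0,0,\eta_l)$, $t\in J_l$. For large $\nu$ we have $|v_\nu|<4^{-l}$, hence $u_\nu\ne0$, and $|u_\nu|<r_*$. Also $g\beta(\zeta_\nu)\in A_l$, so $\beta(\zeta_\nu)\in U_*$. The polar angle of $u_\nu$ is that of $\beta(\zeta_\nu)$, namely $t(g\beta(\zeta_\nu))-\frac12$, and $t(g\beta(\zeta_\nu))\in\operatorname{int}J^\#$. So $\zeta_\nu\in Y$.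

(c) By Lemmas~\ref{lem:chain} and~\ref{lem:h1chains}, infinitely many outer segments would accumulate at an outer segment, which is isolated, or at a degenerate one, which starts in $\operatorname{int}A_l$ while they start outside $A_l$. Infinitely many fixed points would accumulate, with their orbits, at the orbit of a nondegenerate fixed point, which is isolated, or at a degenerate chain, which (a) and (b) exclude.
\end{proof}

Let $a^0$ be the sum of the signs of the outer segments, and $b^0=b_{l+2}(h_1)$. These integers depend only on $l$ and $h_1$.

\subsection{The coil and the instantons in the window}\label{ss:coil}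

Let $\phi_*=\min\{\phi(t):t\in J^\#\setminus\operatorname{int}J^+\}>0$. Choose smooth cutoffs with values in $[0,1]$: $\chi(t)$, equal to $1$ on $J^+$ with support in $\operatorname{int}J^\#$; and $\tilde\chi(\tau,w,\eta)$, equal to $1$ where $|\tau|,|w|,|\eta-\eta_l|\le\varepsilon_l/2$, with compact support in $\{|\tau|,|w|,|\eta-\eta_l|<\varepsilon_l\}$. For $\lambda,\delta>0$ let $\kappa_\delta=\mathrm{id}$ off $A_l$ and
\[
\kappa_\delta(t,\tau,w,\eta)=\bigl(t,\ \tau+\delta\chi\tilde\chi\cos\lambda t,\ w,\ \eta+\delta\chi\tilde\chi\sin\lambda t\bigr)\quad\text{on }A_l,\qquad h^\delta=h_1\kappa_\delta .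
\]
For fixed $\lambda$, $\kappa_\delta\to\mathrm{id}$ and $h^\delta\to h_1$ in $C^\infty$ as $\delta\to0$. We call $\delta$ \emph{admissible} for $\lambda$ if $\kappa_\delta$ is a diffeomorphism, $h^\delta\in\mathcal H$,
\[
\delta<\min(\phi_*,\ \varepsilon_l/2,\ g_*),\qquad\delta\notin\{\phi(t):\ t\in I_l,\ \cos\lambda t=-1\},
\]
where $g_*>0$ is the constant of \eqref{eq:gstar} below, which does not depend on $\lambda,\delta$. The excluded set is finite, so all small $\delta$ are admissible, with finitely many exceptions. For admissible $\delta$ the map $\kappa_\delta$ is supported in $\operatorname{int}A_l$, so $\kappa_\delta(A_l)=A_l$ and $h^\delta=\kappa_\delta$ on $A_l$. Let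
\[
m=m(\lambda,\delta)=\#\{t\in J^+:\ \cos\lambda t=-1,\ \phi(t)<\delta\}\ \ge\ \frac{a_l\lambda}{2\pi}-1 ,
\]
where the bound counts the solutions of $\cos\lambda t=-1$ in $J_l$, an interval of length $a_l$ on which $\phi=0$.

By \eqref{eq:TD}, $g\bar D\cap A_l$ consists of the points $z(\sigma,t)=(t,\phi(t)+\sigma,0,\eta_l)$ with $(\sigma,t)$ in the compact set $\Pi=\{t\in I_l,\ \sigma\ge0,\ \phi(t)+\sigma\le\varepsilon_l\}$. On $D$ we have $\sigma=r_0-|u|$ and $t=\frac12+\vartheta$, so the coordinates $(\sigma,t)$ have constant orientation with respect to $u$. For $h\in\mathcal H$ with $h(A_l)\subset A_l'$ put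
\[
S_h(\sigma,t)=(\tau,\ \eta-\eta_l)\bigl(h\,z(\sigma,t)\bigr).
\]
By \eqref{eq:pass} and \eqref{eq:hit}, the segments of $f_h$ of length $l+1$ that start in $A_l$ correspond to the zeros of $S_h$ in $\Pi$. By \eqref{eq:Theta}, a zero in $\operatorname{int}\Pi$ with $\det dS_h\ne0$ gives a good segment, whose sign is the sign of $\det dS_h$ times a constant sign.

\begin{lemma}\label{lem:localI}
For admissible $\delta$, the map $S_{h^\delta}$ has exactly $m$ zeros in $\Pi$. They lie in $\operatorname{int}\Pi$, in particular $\sigma>0$, and the Jacobian at each of them is $-\delta\lambda$.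
\end{lemma}

\begin{proof}
The equations are $\phi+\sigma+\delta\chi\tilde\chi\cos\lambda t=0$ and $\delta\chi\tilde\chi\sin\lambda t=0$. Suppose $\chi\tilde\chi=0$ at a solution. Then $\phi=\sigma=0$, so $t\in J_l$ and $z=(t,0,0,\eta_l)$, where $\chi\tilde\chi=1$; this is absurd. So $\chi\tilde\chi>0$, $t\in J^\#$ and $\sin\lambda t=0$; since $\phi+\sigma\ge0$, $\cos\lambda t=-1$ and $\phi+\sigma=\delta\chi\tilde\chi\le\delta$. From $\delta<\phi_*$ we get $t\in\operatorname{int}J^+$, and from $\delta<\varepsilon_l/2$ we get $\tau(z)<\varepsilon_l/2$. Hence $\chi\tilde\chi=1$ near $z$ and $\sigma=\delta-\phi(t)$, which is nonzero by admissibility. Conversely, each $t$ counted by $m$ gives the solution $\sigma=\delta-\phi(t)$. Near a solution $S_{h^\delta}=(\phi+\sigma+\delta\cos\lambda t,\ \delta\sin\lambda t)$, whose Jacobian is $\delta\lambda\cos\lambda t$.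
\end{proof}

\subsection{The degree in the funnel}\label{ss:degree}

We do not control the derivatives of $\varrho$ and $\mu$ as $r\to0$, so we count fixed points in $Y$ by the Brouwer degree. For a bounded open set $\Omega\subset\mathbb R^d$ and a continuous map $E:\bar\Omega\to\mathbb R^d$ without zeros on $\partial\Omega$, the integer $\deg(E,\Omega)$ has these properties: it is invariant under homotopies without zeros on $\partial\Omega$, hence under uniformly small changes of $E$; it equals $\sum_{E(z)=0}\operatorname{sign}\det dE_z$ if $E$ is $C^1$ in $\Omega$ with nondegenerate zeros; it is multiplicative for product maps; and for a rectangle in the plane it is the winding number of $E$ around $0$ along the boundary.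

For $h\in\mathcal H$ with $h(A_l)\subset A_l'$ define the continuous map
\[
E_h:\bar\Omega\to\mathbb R^2\times\mathbb R^{n-3},\qquad E_h=\zeta-\Theta_l\,h\,g\beta\zeta ,
\]
in the coordinates $(u,v)$. By \eqref{eq:funnel} and \eqref{eq:pass}, $E_h=(\mathrm{id}-f_h^{l+2})\circ\zeta$ on $\Omega$. For $(r,t)$ in the rectangle $\mathcal R=[0,r_*]\times J^\#$ let $\varrho^0,\mu^0$ be the values of $\varrho,\mu$ at $v=4^{-l}(t,0)$, and put
\[
G(r,t)=\bigl(4^lr\cos\vartheta+\varrho^0-r_0,\ \ 4^{-l}(r\sin\vartheta-\mu^0t)\bigr).
\]
Then $G(0,t)=0$, and for $r>0$ Lemma~\ref{lem:transit}, $t>\frac12$ and $\vartheta\le\frac2l$ give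
\begin{equation}\label{eq:gstar}
G_2(r,t)\le4^{-l}r\Bigl(\frac2l-\frac{\mu_0}2\Bigr)<0;\qquad\text{we put}\quad g_*=\min_{t\in J^\#}|G_2(r_*,t)|>0 .
\end{equation}

\begin{lemma}\label{lem:degree}
For admissible $\delta$, the map $E_{h^\delta}$ has no zero on $\partial\Omega$, and $\deg(E_{h^\delta},\Omega)=\pm m$.
\end{lemma}

\begin{proof}
By \eqref{eq:funnel}, $\tilde\chi=1$ at $g\beta\zeta$. With \eqref{eq:Theta}, the components of $E_{h^\delta}$ are $4^{-l}\Psi_1$, $4^l\Psi_2$ and $v-4^{-l}(t,\mu v')$, where
\[
\Psi_1=4^lr\cos\vartheta+\varrho-r_0-\phi(t)-\delta\chi\cos\lambda t,\qquad\Psi_2=4^{-l}r\sin\vartheta-\mu v_1-\delta\chi\sin\lambda t .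
\]

\emph{Elimination of $v$.} For $c\in[0,1]$ let $E^c$ be obtained by replacing $\mu v'$ by $c\mu v'$ in the third component, and $v$ by $cv+(1-c)4^{-l}(t,0)$ in the terms $\varrho$ and $\mu v_1$ of $\Psi_1,\Psi_2$. The new argument stays in the ball $|v|\le4^{-l}$. At a zero of $E^c$ in $\bar\Omega$ we have $v'=4^{-l}c\mu v'$ with $\mu\le1$, so $v'=0$ and $v=4^{-l}(t,0)$. Thus $|v|<4^{-l}$, the new argument equals $v$, and $(r,t)$ is a zero of
\[
\Psi(r,t)=G(r,t)-\Gamma(t),\qquad\Gamma(t)=\bigl(\phi(t)+\delta\chi\cos\lambda t,\ \delta\chi\sin\lambda t\bigr).
\]

\emph{The boundary of $\mathcal R$.} On $r=0$ we have $\Psi=-\Gamma$, and $\Gamma(t)=S_{h^\delta}(0,t)$ because $\phi\le\varepsilon_l/4$ on $J^\#$; this is nonzero by Lemma~\ref{lem:localI}. For $t\in\partial J^\#$ we have $\chi=0$, so $\Psi_2=G_2<0$ for $r>0$, and $\Psi=(-\phi(t),0)$ with $\phi(t)>0$ for $r=0$. On $r=r_*$ we have $\Psi_2\le-g_*+\delta<0$. So $\Psi$ has no zero on $\partial\mathcal R$, and no $E^c$ has a zero on $\partial\Omega$.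

\emph{The winding number.} Along the three sides other than $r=0$, $\Psi$ runs in the closed lower half-plane minus the origin, where the argument has a continuous branch, and it starts and ends on the negative horizontal axis. The total rotation is $0$. Along $r=0$ the rotation of $\Psi$ is that of $\Gamma$, which starts and ends on the positive horizontal axis. If $\Gamma(t)$ is on the negative horizontal axis, then $\chi>0$, $\cos\lambda t=-1$ and $\phi<\delta\chi\le\delta<\phi_*$, so $t\in\operatorname{int}J^+$; conversely each $t$ counted by $m$ has this property. At these $m$ points $\Gamma_2'=-\delta\lambda<0$, so the principal branch of the argument jumps from $\pi$ to $-\pi$ each time, and the total rotation is $2\pi m$. Hence $\deg(\Psi,\operatorname{int}\mathcal R)=\pm m$.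

\emph{Conclusion.} We have $E^1=E_{h^\delta}$ and $E^0=(4^{-l}\Psi_1,4^l\Psi_2,v-4^{-l}(t,0))$ with $\Psi=\Psi(r,t)$. Shrinking the term $4^{-l}(t,0)$ linearly to $0$ and rescaling the first two components creates no zero on $\partial\Omega$ and ends at the product of $\Psi$ with the identity of the ball.
\end{proof}

\subsection{The global counts}\label{ss:global}

The parameter $h^\delta$ need not be generic, so we approximate it. Fix $\lambda$ and admissible $\delta_\nu\to0$, and put $m_\nu=m(\lambda,\delta_\nu)$. The following properties hold for $h=h^{\delta_\nu}$ and for all $h\in\mathcal H$ near it: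
\begin{itemize}
\item[(1)] $h(A_l)\subset A_l'$;
\item[(2)] $S_h$ has exactly $m_\nu$ zeros in $\Pi$, all in $\operatorname{int}\Pi$, nondegenerate and of the same sign;
\item[(3)] $E_h$ has no zero on $\partial\Omega$, and $\deg(E_h,\Omega)=\pm m_\nu$.
\end{itemize}
For (2) use persistence near the zeros and a positive lower bound for $|S_{h^{\delta_\nu}}|$ on the compact remainder of $\Pi$; for (3) use that $E_h$ depends continuously on $h$, uniformly on $\bar\Omega$. Since $\mathcal G$ is dense in $\mathcal H$, there are $h^\nu\in\mathcal G$ with (1)--(3) and $h^\nu\to h_1$. Write $f_\nu=f_{h^\nu}$.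

\begin{lemma}\label{lem:counts}
For large $\nu$, $|a_{l+1}(h^\nu)-a^0|=m_\nu$ and $|b_{l+2}(h^\nu)-b^0|=(l+2)\,m_\nu$.
\end{lemma}

\begin{proof}
\emph{Segments.} By (1) and (2), the segments of $f_\nu$ of length $l+1$ that start in $A_l$ contribute $\pm m_\nu$. Choose disjoint neighborhoods in $gD\setminus A_l$ of the starting points of the outer segments, as in the persistence statement. For large $\nu$ each contains the starting point of exactly one segment of $f_\nu$ of length $l+1$, with the same sign. There are no others for large $\nu$: a sequence of segments starting outside $A_l$ and outside these neighborhoods would have a limit chain starting outside $\operatorname{int}A_l$ and outside the neighborhoods, contrary to Lemma~\ref{lem:h1chains}(a). So the segments starting outside $A_l$ contribute $a^0$.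

\emph{Fixed points whose orbit meets $Y$.} All fixed points of $f_\nu^{l+2}$ are nondegenerate, and $\zeta$ has positive Jacobian, so (3) gives
\[
\sum_{z\in Y,\ f_\nu^{l+2}(z)=z}\operatorname{sign}\det\bigl(1-d(f_\nu^{l+2})_z\bigr)=\pm m_\nu .
\]
If $z\in Y$ is such a point, then $f_\nu(z)\in A_l$, and by \eqref{eq:pass} the points $f_\nu^i(z)$, $1\le i\le l+1$, lie outside $U$. So the orbit has minimal period $l+2$ and meets $Y$ only in $z$. Its $l+2$ points have conjugate differentials $df_\nu^{l+2}$, hence the same sign. These orbits contribute $\pm(l+2)m_\nu$.

\emph{Fixed points whose orbit misses $Y$.} Choose disjoint neighborhoods of the fixed points of $f_{h_1}^{l+2}$ as in the persistence statement. For large $\nu$ each contains exactly one fixed point of $f_\nu^{l+2}$, with the same sign, and it converges to the fixed point $z$ of $f_{h_1}^{l+2}$ as $\nu\to\infty$. Its orbit converges to the orbit of $z$, which misses the closed set $\bar Y$ by Lemma~\ref{lem:funnel}(a); so its orbit misses $Y$ for large $\nu$. Conversely, consider a sequence of fixed points of $f_\nu^{l+2}$ whose orbits miss $Y$. By Lemma~\ref{lem:funnel}(b) no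 limit chain is degenerate, so by Lemma~\ref{lem:h1chains}(b) the points lie in the chosen neighborhoods for large $\nu$. These fixed points contribute $b^0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
With $l,h_1,a^0,b^0$ as above, choose $\lambda$ with $\frac{a_l\lambda}{2\pi}-1>N'_l+|a^0|+|b^0|$. Then choose $\nu$ so large that Lemma~\ref{lem:counts} applies and $h^\nu\in\mathcal N$. We obtain $|a_{l+1}(h^\nu)|\ge m_\nu-|a^0|>N'_l$ and $|b_{l+2}(h^\nu)|/(l+2)\ge m_\nu-|b^0|>N'_l$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}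

Given $(N_j)$, let $N'_l=\max(N_{l+1},N_{l+2})$. For $j\ge1$ let $\mathcal E_j$ be the union of all open sets $\mathcal N'\subset\mathcal H$ for which there is $l\ge j$ such that every $h\in\mathcal N'\cap\mathcal G$ satisfies $|a_{l+1}(h)|>N'_l$ and $|b_{l+2}(h)|/(l+2)>N'_l$. The set $\mathcal E_j$ is open. It is dense: every nonempty open set contains a parameter $h\in\mathcal G$ as in Proposition~\ref{prop:main} with $j_0=j$, and by Lemma~\ref{lem:const} a neighborhood of $h$ is one of the sets $\mathcal N'$. Since $\mathcal H$ is a Baire space, the residual set $\mathcal G\cap\bigcap_j\mathcal E_j$ is nonempty. Let $h$ be an element and $X=X_h$. By Lemma~\ref{lem:grad}, $X=-\operatorname{grad}\omega$ for a suitable metric, $X$ satisfies (H) and (L), and its rest points are $x,y$, of indices $3$ and $2$. As $h\in\mathcal G$, it satisfies (MS) and (NCT). For infinitely many $l$ we have $|a_{l+1}(h)|>N_{l+1}$ and $|b_{l+2}(h)|/(l+2)>N_{l+2}$, and by Lemma~\ref{lem:dict} these numbers are the absolute values of the jumps of $I^{X,\mathcal O}_{x,y}$ at $2\Lambda(j+1)+\lambda_0$ with $j=l+1$ and of $Z^X$ at $2\Lambda k$ with $k=l+2$. \qed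

\section{Dimension at most two}\label{sec:low}

We prove Theorem~\ref{thm:low}. For $n=0$ both functions vanish identically or are not defined, so let $n\in\{1,2\}$. The bounds $|I^{X,\mathcal O}_{x,y}|\le2$ and $|Z^X(R)|\le C\max(R,0)$ imply exponential growth, since $C\max(R,0)<(C+1)e^R$.

\subsection{Instantons}

If $\operatorname{ind}x=1$, then $W^u(x)\setminus\{x\}$ consists of two trajectories. If $\operatorname{ind}y=n-1$, then $W^s(y)\setminus\{y\}$ consists of two trajectories. For $n\le2$ and $\operatorname{ind}x-\operatorname{ind}y=1$, the pair of indices is $(1,0)$ or, with $n=2$, $(2,1)$. So there are at most two instantons from $x$ to $y$.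

\subsection{Closed trajectories}

The function $Z^X$ is the sum of the contributions of the components of $M$, so let $M$ be connected. For $n=1$, a closed trajectory covers all of $M=S^1$, the closed trajectories are the iterates of one of them, of level $\ell>0$ say, and $Z^X(R)$ is a sum of at most $\max(R,0)/\ell$ terms of absolute value at most $1$.

Let $n=2$. We reduce to a return map on a union of circles, where the order of points makes the signs alternate. The only issue is that $\omega$ need not be rational; the levels of $\omega$ then separate the classes of a given degree, so cancellation must be shown inside each free homotopy class.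

\emph{A circle-valued function.} Choose closed forms representing a basis of $H^1(M;\mathbb R)$ and vanishing on a neighborhood $O$ of the finitely many rest points; such forms are obtained by subtracting differentials of cut-off local primitives. On $M\setminus O$ we have $\omega(X)\le-c'<0$ for a constant $c'$. Rational classes are dense, so a small linear combination $\varpi$ of these forms satisfies $|\varpi(X)|\le\frac12|\omega(X)|$ everywhere and makes the class of $\omega'=\omega+\varpi$ rational. The form $\omega'$ is again a Lyapunov form. If it is exact, there are no closed trajectories. Otherwise $q\omega'=-dF$ for an integer $q\ge1$ and a smooth $F:M\to\mathbb R/\mathbb Z$, with $dF(X)>0$ away from the rest points. Let $N$ be a level set of $F$ without rest points, a union of $c_0$ circles, and $f$ the first return map. Let $s_1$ be the number of saddles, the rest points of index $1$. A closed trajectory $\theta$ of level $<R$ has degree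
\begin{equation}\label{eq:deg}
k=-q\int_\theta\omega'\le-\tfrac32q\int_\theta\omega<\tfrac32qR .
\end{equation}

\begin{lemma}\label{lem:dom}
The forward trajectory of a point of $\partial\operatorname{dom}f$ converges to a saddle without returning to $N$, and $\operatorname{dom}f^k$ has at most $2s_1k+c_0$ components.
\end{lemma}

\begin{proof}
A forward trajectory that does not meet $N$ after time $0$ stays in the compact surface obtained by cutting $M$ along $N$, on which $F$ lifts to a real function. By Lemma~\ref{lem:lyap} it converges to a rest point, which is a sink or a saddle, because a source attracts no other point. Converging to a sink without returning is an open condition on points of $N$, since a sink has a forward invariant neighborhood disjoint from $N$. As $\operatorname{dom}f$ is open, a point of $\partial\operatorname{dom}f$ does not return, and it cannot converge to a sink. Each saddle has two incoming trajectories, each with at most one last point on $N$, so $\partial\operatorname{dom}f$ has at most $2s_1$ points.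

Let $z\in\partial\operatorname{dom}f^k$ and let $i<k$ be maximal with $z\in\operatorname{dom}f^i$. Then $f^i(z)\notin\operatorname{dom}f$, and it is a limit of points of $\operatorname{dom}f$, so $f^i(z)\in\partial\operatorname{dom}f$. As each $f^i$ is injective, $\partial\operatorname{dom}f^k$ has at most $2s_1k$ points. With the circles oriented, distinct arc components have distinct initial endpoints, and at most $c_0$ components are full circles.
\end{proof}

The next lemma is the only place where (MS) is used: a trajectory from a saddle to a saddle is a curve along which two one-dimensional invariant manifolds coincide, so it is not transverse in a surface.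

\begin{lemma}\label{lem:finite}
Each $f^k$ has finitely many fixed points.
\end{lemma}

\begin{proof}
Suppose $z_\nu$ are distinct fixed points of $f^k$, and pass to a subsequence with $f^i(z_\nu)\to z^i$ for all $i\ge0$; then $z^{i+k}=z^i$. If all $z^i$ lie in $\operatorname{dom}f$, then $z^0$ is a fixed point of $f^k$ that is not isolated, contrary to (NCT). So some $z^i$ lies in $\partial\operatorname{dom}f$, and its trajectory converges to a saddle $p$ without returning to $N$. Let $A$ be a closed disc around $p$, disjoint from $N$ and from the other rest points. From some time $T$ on, the trajectory of $z^i$ stays in $\operatorname{int}A$. For large $\nu$ the trajectory of $f^i(z_\nu)$ does not return to $N$ before time $T$, is in $\operatorname{int}A$ at time $T$, and first reaches $\partial A$ afterwards at a point $y_\nu$, after a time that tends to infinity with $\nu$. A limit $y\in\partial A$ of the $y_\nu$ has its backward trajectory in $A$, so $y\in W^u(p)\setminus\{p\}$ by Lemma~\ref{lem:lyap}.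

If the forward trajectory of $y$ does not meet $N$, it converges to a sink or a saddle, and a sink is excluded because the nearby points $y_\nu$ lie on closed trajectories. This gives a trajectory between saddles. Otherwise its first point on $N$ is the limit of the first points $f^{i+1}(z_\nu)$ of the trajectories of $y_\nu$, so $z^{i+1}\in W^u(p)$. Let $i'\in\{i+1,\dots,i+k\}$ be minimal with $z^{i'}\notin\operatorname{dom}f$. Then $z^{i'}=f^{i'-i-1}(z^{i+1})\in W^u(p)\cap\partial\operatorname{dom}f$, and by Lemma~\ref{lem:dom} its trajectory converges to a saddle. Both cases contradict (MS).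
\end{proof}

For a fixed point $z$ of $f^k$ write $\epsilon(z)=\operatorname{sign}(1-(f^k)'(z))$.

\begin{lemma}\label{lem:alt}
For every component $I$ of $\operatorname{dom}f^k$,
\[
\sum_{\hat\theta}\ \Bigl|\sum_{z\in I,\ f^k(z)=z,\ \theta_z\in\hat\theta}\epsilon(z)\Bigr|\le2 .
\]
\end{lemma}

\begin{proof}
Assume that $I$ contains a fixed point. Then $I$ and $f^k(I)$ lie in the same circle of $N$, which we identify with $\mathbb R/\mathbb Z$. If $I$ is an arc, lift $f^k|_I$ to a strictly monotone function $\tilde g$ on an open interval of length at most $1$; by injectivity the image has length at most $1$. If $I$ is the whole circle, $f^k|_I$ is a diffeomorphism of degree $\pm1$; lift it to $\tilde g:\mathbb R\to\mathbb R$ and represent its points in $[0,1)$. Fixed points are the points where $\mathrm{id}-\tilde g$ is an integer.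

Let $\tilde g$ be decreasing. Then $\mathrm{id}-\tilde g$ is strictly increasing, and it maps the interval representing $I$ onto an open interval of length at most $2$ (arc) or a half-open interval of length $2$ (circle). So there are at most two fixed points.

Let $\tilde g$ be increasing, and let $z<z'$ be fixed points with $\tilde g(z)=z+i$, $\tilde g(z')=z'+i'$. Both $z'-z$ and $\tilde g(z')-\tilde g(z)=z'-z+i'-i$ lie in $(0,1)$, so $i=i'$, and $f^k$ maps the arc $[z,z']$ onto itself. For $y\in[z,z']$, follow the flow from $y$ to $f^k(y)$ and return to $y$ inside the arc. These loops form a free homotopy from $\theta_z$ to $\theta_{z'}$. So all fixed points in $I$ give the same class. They are the finitely many zeros of $\mathrm{id}+i-\tilde g$, all simple by (NCT), and $\epsilon(z)$ is the sign of the derivative. At consecutive zeros these signs are opposite, so their sum lies in $\{-1,0,1\}$.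
\end{proof}

By Lemmas~\ref{lem:section}, \ref{lem:dom}, \ref{lem:finite} and~\ref{lem:alt}, for each $k\ge1$,
\[
\sum_{\deg\hat\theta=k}|\mathbb Z^X(\hat\theta)|\le\frac2k\,(2s_1k+c_0)\le4s_1+2c_0 .
\]
A class that contributes to $Z^X(R)$ contains a closed trajectory, so by \eqref{eq:deg} its degree satisfies $1\le k<\frac32qR$. Therefore $|Z^X(R)|\le(4s_1+2c_0)\cdot\frac32q\max(R,0)$, and Theorem~\ref{thm:low} is proved. \qed

\begin{thebibliography}{1}

\bibitem{BH}
Dan Burghelea and Stefan Haller,
\emph{Torsion, as a function on the space of representations},
arXiv:math/0507587 (2005).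

\end{thebibliography}
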